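\title{A zero-entropy automorphism of a shift of finite type with no inert power}

\begin{abstract}
An automorphism of a shift of finite type acts on the dimension group of the shift, and it is called inert if this action is trivial. We construct a mixing shift of finite type, given by a $4\times4$ matrix, and an automorphism of topological entropy zero whose action on the dimension group is a nontrivial unipotent map. Hence no nonzero power of the automorphism is inert. The automorphism moves heads back and forth between fixed walls, and a coloring separates the heads that travel right from those that travel left. Products of the example give copies of $\mathbb Z^d$ and polynomial growth of every degree. We also prove two positive results: a condition on the characteristic polynomial under which the twelfth power of every zero-entropy automorphism is inert, and the fact that a sublinear coding radius forces all eigenvalues of the dimension action to be roots of unity.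
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A$ be an $n\times n$ matrix with nonnegative integer entries, viewed as the adjacency matrix of a directed graph with vertices $1,\dots,n$ and $A_{ij}$ edges from $i$ to $j$. The \emph{edge shift} $X_A$ is the compact metric space of bi-infinite walks $x=(x_i)_{i\in\mathbb Z}$ in this graph, written as sequences of edges, and $\sigma_A$ is the left shift, $\sigma_A(x)_i=x_{i+1}$. The matrix $A$, and with it the shift, is \emph{irreducible} if for all $i,j$ there is $k\ge1$ with $(A^k)_{ij}>0$. It is \emph{primitive} if some power $A^k$ has only positive entries, and then $\sigma_A$ is mixing. For irreducible $A$ the spectral radius $\lambda_A$, the Perron eigenvalue, is a simple root of the characteristic polynomial $\chi_A$ and has positive left and right eigenvectors, and the topological entropy of the shift is $h_{\mathrm{top}}(\sigma_A)=\log\lambda_A$.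

Let $\operatorname{Aut}(\sigma_A)$ be the group of homeomorphisms $\phi$ of $X_A$ that commute with $\sigma_A$. This paper compares two things attached to such a $\phi$. The first is dynamical: the topological entropy $h_{\mathrm{top}}(\phi)$ of $\phi$ as a homeomorphism of $X_A$. The second is algebraic: the action of $\phi$ on the dimension group. Let $A$ act on row vectors, let $\mathcal R_A=\mathbb Q^nA^n$ be its eventual range, on which $A$ is invertible, and put
\begin{align*}
\Delta_A&=\{v\in\mathcal R_A: vA^k\in\mathbb Z^n\text{ for some }k\ge0\},\\
\Delta_A^+&=\{v\in\Delta_A: vA^k\in\mathbb Z_{\ge0}^n\text{ for some }k\ge0\},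
\end{align*}
and $\delta_A(v)=vA$. The triple $(\Delta_A,\Delta_A^+,\delta_A)$ is the \emph{dimension group} of the shift. It is a standard fact, due to Krieger, that every $\phi\in\operatorname{Aut}(\sigma_A)$ induces a group automorphism $s_A(\phi)$ of $\Delta_A$ that preserves $\Delta_A^+$ and commutes with $\delta_A$, and that $\phi\mapsto s_A(\phi)$ is a homomorphism, the \emph{dimension representation}. We recall the construction in Section~\ref{sec:prelim}; roughly, an element of $\Delta_A^+$ records the set of futures that are compatible with finitely many given pasts, and $s_A(\phi)$ records how $\phi$ moves such sets. The automorphism $\phi$ is \emph{inert} if $s_A(\phi)$ is the identity.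

Since $\Delta_A$ contains $\mathbb Z^nA^n$, it spans $\mathcal R_A$ over $\mathbb Q$, and $s_A(\phi)$ extends linearly to $\mathcal R_A$ and to $\mathcal R_A\otimes\mathbb R\subset\mathbb R^n$. For irreducible $A$ the \emph{Perron line} $\{v\in\mathbb R^n:vA=\lambda_Av\}$ lies in $\mathcal R_A\otimes\mathbb R$. The extension of $s_A(\phi)$ commutes with $\delta_A$, so it preserves this line, and it acts on it by a positive scalar $\lambda_\phi$. The following three facts are known, for $A$ irreducible.
\begin{itemize}
\item[(F1)] For every $\phi\in\operatorname{Aut}(\sigma_A)$, $\log\lambda_\phi\le h_{\mathrm{top}}(\phi)$.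
\item[(F2)] If $\det(I-tA)$ is an irreducible polynomial and $h_{\mathrm{top}}(\phi)=0$, then $\phi$ is inert.
\item[(F3)] There are mixing shifts of finite type with non-inert automorphisms of finite order (Example~\ref{ex:swap} below).
\end{itemize}
An automorphism of finite order has entropy zero, so by (F3) the conclusion of (F2) fails without the hypothesis on $\det(I-tA)$. But an automorphism of finite order has an inert power for the trivial reason that one of its powers is the identity. This leaves the natural repair of (F2), which is the question posed in \cite{Schmieding}.

\begin{quote}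
\textbf{Question.} Let $(X_A,\sigma_A)$ be an irreducible shift of finite type of positive entropy, and let $\phi\in\operatorname{Aut}(\sigma_A)$ satisfy $h_{\mathrm{top}}(\phi)=0$. Must $\phi^k$ be inert for some $k\neq0$?
\end{quote}

Equivalently: must $s_A(\phi)$ have finite order? One is inclined to guess that it must. The shift itself, whose action $\delta_A$ has infinite order when $\lambda_A>1$, has positive entropy; (F2) gives the answer yes for a whole class of matrices; and the obstruction in (F3) disappears after passing to a power. On the other hand, (F1) speaks only about the Perron line, and a linear map can have infinite order without having any eigenvalue other than $1$. This is what happens. We write $1$ for the identity map.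

\begin{theorem}\label{thm:main}
There are a mixing shift of finite type $X_A$, with $A$ a $4\times4$ matrix and $\lambda_A=1+2\sqrt2$, and $\phi\in\operatorname{Aut}(\sigma_A)$ with $h_{\mathrm{top}}(\phi)=0$ such that $s_A(\phi)=1+N$ with $N\neq0$ and $N^2=0$. In particular, $\phi^k$ is not inert for any $k\neq0$.
\end{theorem}

So the answer to the Question is no. Section~\ref{sec:toy} finds the mechanism on graphs with two vertices, and Section~\ref{sec:example} proves Theorem~\ref{thm:main}. Three complements follow. Products of the example carry copies of $\mathbb Z^d$ of zero-entropy automorphisms with no inert element except the identity (Theorem~\ref{thm:products}). If $\chi_A$ has, apart from a power of $t$ and the minimal polynomial of $\lambda_A$, only distinct cyclotomic factors of degree at most two, then the answer is yes (Theorem~\ref{thm:positive}). And if the coding radius of $\phi^{\pm k}$ is sublinear in $k$ along a subsequence, then a Jordan block is the only possible obstruction to an inert power (Theorem~\ref{thm:speed}). Fact (F1) is used, without proof, only in Theorem~\ref{thm:positive}.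

\section{Block codes, entropy, and rays}\label{sec:prelim}

\subsection*{Block codes and entropy}
Let $X$ be a closed shift-invariant set of bi-infinite sequences over a finite alphabet, and let $\phi\colon X\to X$ commute with the shift. We call $\phi$ a \emph{block code of radius} $r$, for an integer $r\ge0$, if $\phi(x)_i$ depends only on $x_{[i-r,i+r]}$. Block codes are continuous, and by uniform continuity every continuous shift-commuting map is a block code of some radius.

For $M\ge0$ and $k\ge1$ let $c_M(k)$ be the number of distinct \emph{columns}
\[
\bigl(\phi^\tau(x)_{[-M,M]}\bigr)_{0\le\tau<k},\qquad x\in X .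
\]
A column is what an observer who watches the window $[-M,M]$ sees during $k$ steps of $\phi$. The windows define partitions of $X$ into clopen sets whose diameters tend to $0$ as $M\to\infty$, and therefore
\begin{equation}\label{eq:entropy}
h_{\mathrm{top}}(\phi)=\sup_{M\ge0}\ \lim_{k\to\infty}\frac1k\log c_M(k).
\end{equation}
We use three standard properties of topological entropy for homeomorphisms of compact metric spaces: it is invariant under conjugacy, $h_{\mathrm{top}}(T^k)=|k|\,h_{\mathrm{top}}(T)$ for $k\neq0$ (and the identity has entropy $0$), and it is additive on products.

\subsection*{Rays, beams, and the dimension representation}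
We recall Krieger's construction; see \cite[\S7.5]{LindMarcus}. An \emph{$m$-ray} is a set of the form $\{y\in X_A:y_{(-\infty,m]}=x_{(-\infty,m]}\}$ with $x\in X_A$, and its \emph{terminal vertex} is the vertex at which the edge $x_m$ ends. An \emph{$m$-beam} is a finite union of $m$-rays. For an $m$-beam $U$ let $v_{U,m}\in\mathbb Z_{\ge0}^n$ be the vector whose $i$-th coordinate is the number of $m$-rays in $U$ with terminal vertex $i$. An $m$-ray with terminal vertex $i$ is the disjoint union of $(m+1)$-rays, one for each edge leaving $i$. So an $m$-beam is also an $(m+1)$-beam, and $v_{U,m+1}=v_{U,m}A$. It follows that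
\[
\theta(U)=\delta_A^{-m-n}\bigl(v_{U,m}A^n\bigr)\in\Delta_A
\]
does not depend on the choice of $m$; it is the \emph{class} of $U$. The factor $A^n$ only serves to enter $\mathcal R_A$. If $A$ is invertible, then $\mathcal R_A=\mathbb Q^n$ and $\theta(U)=v_{U,m}A^{-m}$; in particular a $0$-ray with terminal vertex $i$ has class $e_i$, the $i$-th standard basis vector. The classes of beams generate $\Delta_A$, and $s_A(\phi)$ is the automorphism determined by
\begin{equation}\label{eq:krieger}
s_A(\phi)\,\theta(U)=\theta(\phi(U))\qquad\text{for every beam }U.
\end{equation}
That $\phi(U)$ is again a beam is seen from the next lemma, whose bound is needed in Section~\ref{sec:speed}.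

\begin{lemma}\label{lem:beam}
Let $E$ be the number of edges of the graph of $A$. Let $\phi\in\operatorname{Aut}(\sigma_A)$ and suppose that $\phi$ and $\phi^{-1}$ are block codes of radius $r$. If $U$ is a $0$-ray, then $\phi(U)$ is an $r$-beam consisting of at most $E^{2r}$ $r$-rays.
\end{lemma}

\begin{proof}
A point $y$ lies in $\phi(U)$ if and only if $\phi^{-1}(y)_{(-\infty,0]}$ is the sequence that defines $U$, and this depends only on $y_{(-\infty,r]}$. So $\phi(U)$ is a union of $r$-rays. The coordinates $i\le-r$ of $\phi(x)$ depend only on $x_{(-\infty,0]}$, so all points of $\phi(U)$ agree on $(-\infty,-r]$. Hence an $r$-ray in $\phi(U)$ is determined by its $2r$ edges at positions $-r+1,\dots,r$.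
\end{proof}

\begin{example}[the shift]\label{ex:shift}
The map $\sigma_A$ sends an $m$-ray to an $(m-1)$-ray with the same terminal vertex, so $\theta(\sigma_AU)=\delta_A\theta(U)$ and $s_A(\sigma_A)=\delta_A$. Thus $\lambda_{\sigma_A}=\lambda_A$, and (F1) is an equality for the shift. Likewise the right shift $\sigma_A^{-1}$ acts by $\delta_A^{-1}$.
\end{example}

\begin{example}[a swap]\label{ex:swap}
Let $B=\left(\begin{smallmatrix}2&1\\1&2\end{smallmatrix}\right)$, and let $\phi$ be induced by an order-two automorphism of the graph of $B$ that swaps the two vertices. Then $\phi$ sends a $0$-ray ending at vertex $1$ to a $0$-ray ending at vertex $2$, and $B$ is invertible, so $s_B(\phi)$ exchanges $e_1$ and $e_2$. It fixes the Perron line, spanned by $e_1+e_2$, and acts by $-1$ on $e_1-e_2$.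
\end{example}

\begin{remark}[what $\lambda_\phi$ measures]\label{rem:lambda}
Let $A$ be primitive and $U$ a nonempty beam. For large $m$ we have $v_{U,m}=\delta_A^m\theta(U)$, so the number of $m$-rays in $U$ is asymptotic to $\lambda_A^m$ times the coordinate sum of $P\theta(U)$, where $P$ is the $\delta_A$-invariant projection onto the Perron line; this sum is positive. As $s_A(\phi)$ commutes with $P$, the number of $m$-rays in $\phi(U)$ divided by the number of $m$-rays in $U$ tends to $\lambda_\phi$. So (F1) controls the leading term in these counts. The automorphism of Theorem~\ref{thm:main} changes only a lower-order term, which is seen in the distribution of the rays among the vertices.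
\end{remark}

\section{One head on two vertices}\label{sec:toy}

The Jordan block in Theorem~\ref{thm:main} is already visible on a reducible graph, where rays and classes are defined in the same way.

\subsection*{A head that runs away}
Take vertices $L,R$, loops $\ell$ at $L$ and $\rho$ at $R$, and one edge ${\triangleright}\colon L\to R$, the \emph{head}. The matrix is $J=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$. A point of $X_J$ is constant or has the form $\cdots\ell\ell\,{\triangleright}\,\rho\rho\cdots$. Let $\phi=\sigma_J^{-1}$, which moves the head one step to the right. There are only $m+2$ words of length $m$, so $h_{\mathrm{top}}(\phi)=0$ by \eqref{eq:entropy}. Let $U$ be the $0$-ray of points with $x_i=\ell$ for $i\le0$. As a $1$-beam, $U$ consists of two rays, with $x_1=\ell$ and $x_1={\triangleright}$, while $\phi(U)$ is the first of these alone: the head has left position $1$. Thus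
\[
v_{U,1}=e_L+e_R,\qquad v_{\phi(U),1}=e_L,\qquad \theta(\phi(U))=e_LJ^{-1}=e_L-e_R ,
\]
and the ray with $x_i=\rho$ for $i\le0$ is fixed by $\phi$. So $\phi^k$ sends the class $e_L$ to $e_L-ke_R$ and fixes $e_R$. The dimension action counts the rays lost to the departing head. The defect of this example is that $J$ is reducible and has entropy zero.

\subsection*{A head between walls}
To make the graph irreducible we add an edge $W\colon R\to L$, the \emph{wall}. If the walls moved too, we would have the shift, of positive entropy; so the walls stay fixed. A head that reaches a wall can neither wait nor disappear, since the map must be invertible. It turns around, which calls for a second edge ${\triangleleft}\colon L\to R$, a left-moving head. The matrix is now $\left(\begin{smallmatrix}1&2\\1&1\end{smallmatrix}\right)$, and the map is given by the substitutions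
\[
{\triangleright}\rho\to\ell\,{\triangleright},\qquad {\triangleright}W\to{\triangleleft}W,\qquad \ell\,{\triangleleft}\to{\triangleleft}\rho,\qquad W{\triangleleft}\to W{\triangleright}.
\]
Between two walls there is exactly one head, which bounces back and forth. Let $U$ be as before. At positions $0,1$ the three $1$-rays of $U$ read $\ell\ell$, $\ell\,{\triangleright}$, $\ell\,{\triangleleft}$, and the $1$-rays of $\phi(U)$ read $\ell\ell$, $\ell\,{\triangleleft}$, ${\triangleleft}\rho$, preceded by $\ell$'s in all cases (this is Lemma~\ref{lem:flux} below with the colors erased). The ray $\ell\,{\triangleright}$ is lost as before, but the ray ${\triangleleft}\rho$ is gained, and both end at $R$. Both beams have the vector $e_L+2e_R$, and $\phi$ is inert. This agrees with (F2), since here $\det(I-tA)=1-2t-t^2$ is irreducible.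

\subsection*{Colors}
As many heads must arrive as depart, so the number of rays lost equals the number gained. But the dimension group also sees where the rays end. We therefore give each of $L$ and $R$ a color $0$ or $1$ and arrange that the rays lost from a beam with past $\cdots\ell_a\ell_a$ all end at $R_a$, while the rays gained end at $R_0$ and $R_1$ equally often. This dictates the design.
\begin{itemize}
\item A right-moving head has the same color on both sides, while a left-moving head ${\triangleleft}_{ab}$ joins $L_a$ to $R_b$ for arbitrary $a,b$.
\item At a wall the heads of one kind must be in bijection with those of the other kind. There are four heads ${\triangleleft}_{ab}$, so a right-moving head of color $a$ carries an extra bit $b$; we write ${\triangleright}_{ab}$.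
\item A turn changes the color next to the wall, so a wall must accept any color on either side.
\end{itemize}
In the part of the dimension group that changes sign when the colors are exchanged, the walls and the left-moving heads then cancel, and only the right-moving heads remain. There we are back in the first example.

\section{The counterexample}\label{sec:example}

\subsection*{The graph}
The vertices are $L_0,L_1,R_0,R_1$. With $a,b,c\in\{0,1\}$ the sixteen edges are
\[
\ell_a\colon L_a\to L_a,\quad \rho_a\colon R_a\to R_a,\quad {\triangleright}_{ab}\colon L_a\to R_a,\quad {\triangleleft}_{ab}\colon L_a\to R_b,\quad w_{ac}\colon R_a\to L_c .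
\]
The eight edges ${\triangleright}_{ab},{\triangleleft}_{ab}$ are the \emph{heads} and the four edges $w_{ac}$ are the \emph{walls}. In the order $L_0,L_1,R_0,R_1$,
\[
A=\begin{pmatrix}1&0&3&1\\0&1&1&3\\1&1&1&0\\1&1&0&1\end{pmatrix}.
\]
The walks $\ell_a{\triangleleft}_{ab}$, ${\triangleleft}_{a0}w_{0c}$, $\rho_aw_{ac}$ and $w_{a0}{\triangleleft}_{0b}$ join any two vertices in two steps, so $A^2$ is positive and $A$ is primitive.

Exchanging the colors splits $\mathbb Q^4$ into a \emph{symmetric plane}, the vectors $(x,x,y,y)$, and an \emph{antisymmetric plane}, spanned by
\[
\alpha_L=e_{L_0}-e_{L_1},\qquad \alpha_R=e_{R_0}-e_{R_1}.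
\]
Subtracting rows of $A$ gives
\begin{equation}\label{eq:anti}
\alpha_LA=\alpha_L+2\alpha_R,\qquad \alpha_RA=\alpha_R ,
\end{equation}
where the term $2\alpha_R$ comes from the right-moving heads alone. On the symmetric plane $A$ acts by $(x,y)\mapsto(x+2y,\,4x+y)$, with trace $2$ and determinant $-7$. Hence
\[
\chi_A(t)=(t-1)^2(t^2-2t-7),
\]
with roots $1,1,1\pm2\sqrt2$. So $A$ is invertible, $\lambda_A=1+2\sqrt2$, and the shift has positive entropy.

\subsection*{Forgetting the colors of the walls}
When a head turns at a wall $w_{ac}$, the label of the wall has to change. To avoid this bookkeeping we erase the labels. Let $X'$ be the set of bi-infinite sequences over the thirteen symbols $\ell_a,\rho_a,{\triangleright}_{ab},{\triangleleft}_{ab},W$ in which consecutive symbols obey the following rule: two symbols other than $W$ may follow each other if the first ends at the vertex where the second starts; $W$ may be preceded by any symbol that ends at $R_0$ or $R_1$ (any $\rho$ or head) and by nothing else; and $W$ may be followed by any symbol that starts at $L_0$ or $L_1$ (any $\ell$ or head) and by nothing else.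

The map $\pi\colon X_A\to X'$ that replaces each $w_{ac}$ by $W$ is a conjugacy of shifts. Indeed, in a point of $X'$ the symbol before a $W$ ends at a definite vertex $R_a$ and the symbol after it starts at a definite vertex $L_c$, and $w_{ac}$ is the unique wall that turns the sequence into a walk at that place. Existence uses that all four walls are present.

A \emph{segment} of $x\in X'$ is a maximal interval of positions, possibly infinite, that carry no $W$. Without walls a walk passes from an $L$-vertex to an $R$-vertex at most once and never returns. So a segment contains at most one head, and its content is either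
\[
\ell_a^{\,i}\ (\text{head from $L_a$ to $R_b$})\ \rho_b^{\,j},\qquad 0\le i,j\le\infty,
\]
or, if there is no head, a constant string of $\ell_a$'s or of $\rho_b$'s. The head determines the colors of the symbols on both of its sides.

\subsection*{The automorphism}
Consider the four families of pairs of two-letter words, with $a,b\in\{0,1\}$:
\[
\begin{array}{lrcl@{\qquad}l}
\text{(R1)}&{\triangleright}_{ab}\,\rho_a&\longleftrightarrow&\ell_a\,{\triangleright}_{ab}&\text{move right,}\\[2pt]
\text{(R2)}&{\triangleright}_{ab}\,W&\longleftrightarrow&{\triangleleft}_{ab}\,W&\text{turn at the right wall,}\\[2pt]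
\text{(L1)}&\ell_a\,{\triangleleft}_{ab}&\longleftrightarrow&{\triangleleft}_{ab}\,\rho_b&\text{move left,}\\[2pt]
\text{(L2)}&W\,{\triangleleft}_{ab}&\longleftrightarrow&W\,{\triangleright}_{ba}&\text{turn at the left wall.}
\end{array}
\]
Every head of a point $x\in X'$ is the head of exactly one left-hand word: ${\triangleright}_{ab}$ is followed by $\rho_a$ or $W$, giving (R1) or (R2), and ${\triangleleft}_{ab}$ is preceded by $\ell_a$ or $W$, giving (L1) or (L2). Every head is also the head of exactly one right-hand word: a head ${\triangleright}$ is preceded by an $\ell$ of its color or by $W$, giving (R1) or (L2), and ${\triangleleft}_{ab}$ is followed by $W$ or $\rho_b$, giving (R2) or (L1). Define $\phi'(x)$ by replacing, for every head of $x$, its left-hand word by the corresponding right-hand word, and leaving all other positions unchanged. Define $\psi'(x)$ in the same way with the rules read from right to left. No rule changes a $W$, and different heads lie in different segments, so the replacements do not interfere with each other. Headless segments are left unchanged.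

For instance, $\phi'$ acts on a segment of length three as follows, each line being obtained from the previous one by the rule shown:
\[
\begin{array}{ccccc@{\qquad}l}
W&{\triangleright}_{01}&\rho_0&\rho_0&W&\\
W&\ell_0&{\triangleright}_{01}&\rho_0&W&\text{(R1)}\\
W&\ell_0&\ell_0&{\triangleright}_{01}&W&\text{(R1)}\\
W&\ell_0&\ell_0&{\triangleleft}_{01}&W&\text{(R2)}\\
W&\ell_0&{\triangleleft}_{01}&\rho_1&W&\text{(L1)}\\
W&{\triangleleft}_{01}&\rho_1&\rho_1&W&\text{(L1)}\\
W&{\triangleright}_{10}&\rho_1&\rho_1&W&\text{(L2)}
\end{array}
\]
One round trip exchanges the color of the segment with the stored bit. The exchange of indices in (L2) is forced: the new head must end at $R_b$ to fit the $\rho_b$ behind it, so its color is $b$, and the old color $a$ is stored so that the step can be undone.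

\begin{lemma}\label{lem:auto}
The maps $\phi'$ and $\psi'$ are block codes of radius $1$ from $X'$ to $X'$, and they are inverse to each other. Hence $\phi=\pi^{-1}\phi'\pi$ belongs to $\operatorname{Aut}(\sigma_A)$.
\end{lemma}

\begin{proof}
All eight words in the table are allowed in $X'$. To see that a replacement, in either direction, gives a point of $X'$, we check that the two words of a rule accept the same neighbors. In (R1) both words start at $L_a$ and end at $R_a$. In (L1) both start at $L_a$ and end at $R_b$. In (R2) both start at $L_a$ and have last symbol $W$. In (L2) both have first symbol $W$ and end at $R_b$. By the rule defining $X'$, the symbols allowed before and after are the same for both words. The maps commute with the shift, and the new symbol at position $i$ is determined by whether $x_{i-1}x_i$ or $x_ix_{i+1}$ is a word to be replaced, so the radius is $1$.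

After $\phi'$ applies a rule to a head, the new head of that segment is the head of the right-hand word of the same rule, at the same two positions. This is the unique right-hand word with that head, so $\psi'$ restores the left-hand word. Since headless segments and the $W$'s are fixed by both maps, $\psi'\phi'=1$. Exchanging the roles of left-hand and right-hand words gives $\phi'\psi'=1$.
\end{proof}

\subsection*{Entropy}
Heads travel at speed one, so in $k$ steps a window can be influenced by symbols at distance about $k$, and the trivial bound on the number of columns is exponential in $k$. Two features bring it down to a polynomial: nothing crosses a wall, and there are few words without walls.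

\begin{lemma}\label{lem:entropy}
$h_{\mathrm{top}}(\phi)=0$.
\end{lemma}

\begin{proof}
Since $\phi$ is conjugate to $\phi'$, it suffices by \eqref{eq:entropy} to bound the number $c_M(k)$ of columns of $\phi'$ by a polynomial in $k$, for each fixed $M$. Given $x\in X'$, let $i_-$ be the largest position in $[-M-k,-M-1]$ that carries $W$, or $i_-=-M-k$ if there is none. Let $i_+$ be the smallest position in $[M+1,M+k]$ that carries $W$, or $i_+=M+k$ if there is none.

The column of $x$ is determined by $i_-$, $i_+$ and the word $x_{[i_-,i_+]}$. To see this, let $I_\tau$, for $0\le\tau\le k$, be the interval whose left end is $i_-$ if $x_{i_-}=W$ and $i_-+\tau$ otherwise, and whose right end is $i_+$ if $x_{i_+}=W$ and $i_+-\tau$ otherwise. Then $I_\tau\supseteq[-M,M]$, because an end that moves starts at $\pm(M+k)$. We show by induction on $\tau$ that these data determine $\phi'^{\,\tau}(x)$ on $I_\tau$. A position of $I_{\tau+1}$ either has both its neighbors in $I_\tau$, and then its symbol at time $\tau+1$ is determined because $\phi'$ has radius $1$, or it is an end carrying $W$, and then it carries $W$ at all times.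

It remains to count the data. There are at most $13^{2M+1}$ choices for $x_{[-M,M]}$. An allowed $W$-free word of length $m$ is constant ($4$ choices) or is determined by its head and the position of the head ($8m$ choices), so there are at most $8m+4$ such words. The left part $x_{[i_-,-M-1]}$ is a $W$-free word of length at most $k$, possibly preceded by $W$. With $k$ choices for $i_-$ and two choices for whether $x_{i_-}=W$, this gives at most $2k(8k+4)$ possibilities. The right part $x_{[M+1,i_+]}$ is a $W$-free word possibly followed by $W$, and the same count applies. Therefore
\[
c_M(k)\le 13^{2M+1}\bigl(2k(8k+4)\bigr)^2 .\qedhere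
\]
\end{proof}

\subsection*{The action on the dimension group}
Let $S=s_A(\phi)$. Since $A$ is invertible, $S$ is determined by the image of one $0$-ray for each vertex. We choose the rays with constant past, because in them the only activity near the origin is that of a single head:
\[
U_a=\{x\in X':x_i=\ell_a\text{ for all }i\le0\},\qquad V_a=\{x\in X':x_i=\rho_a\text{ for all }i\le0\}.
\]
The map $\pi$ changes walls only. Hence a subset of $X'$ defined by prescribing a $W$-free sequence on $(-\infty,m]$ has as $\pi$-preimage the $m$-ray of $X_A$ given by the same sequence. In particular $\pi^{-1}U_a$ and $\pi^{-1}V_a$ are $0$-rays of classes $e_{L_a}$ and $e_{R_a}$.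

\begin{lemma}\label{lem:flux}
For $a\in\{0,1\}$ we have $\phi'(V_a)=V_a$, and $\phi'(U_a)$ is the set of $y\in X'$ with $y_i=\ell_a$ for all $i\le-1$ and
\begin{equation}\label{eq:five}
y_0y_1\in\{\ell_a\ell_a,\ \ \ell_a{\triangleleft}_{a0},\ \ \ell_a{\triangleleft}_{a1},\ \ {\triangleleft}_{a0}\rho_0,\ \ {\triangleleft}_{a1}\rho_1\}.
\end{equation}
\end{lemma}

\begin{proof}
If $x\in V_a$, the segment containing $0$ contains all $i\le0$ and has no head, because $\rho_a$ is followed only by $\rho_a$ or $W$. Both $\phi'$ and $\psi'$ fix this segment, so both map $V_a$ into itself, and $\phi'(V_a)=V_a$.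

A point $y$ lies in $\phi'(U_a)$ if and only if $\psi'(y)_i=\ell_a$ for all $i\le0$. Read the table from right to left. A symbol $y_i=\ell_a$ is changed exactly when $y_{i+1}$ is a head ${\triangleright}$, by (R1); the other possibilities for $y_{i+1}$ are $\ell_a$ and ${\triangleleft}_{ab}$. A new symbol $\ell_a$ is written at position $i$ exactly when $y_iy_{i+1}={\triangleleft}_{ab}\rho_b$ for some $b$, by (L1). So $\psi'(y)_i=\ell_a$ if and only if $y_iy_{i+1}$ is one of the five words in \eqref{eq:five}.

Suppose this holds for all $i\le0$. Then $y_i$ is $\ell_a$ or a head ${\triangleleft}$ for every $i\le0$. If $y_i$ were a head with $i\le-1$, then $y_{i+1}$ would be a $\rho$ at a position $\le0$, which is excluded. So $y_i=\ell_a$ for $i\le-1$, and \eqref{eq:five} is the condition for $i=0$. Conversely, if $y$ is as in the statement, then $y_iy_{i+1}=\ell_a\ell_a$ for $i\le-2$, the word $y_{-1}y_0$ is $\ell_a\ell_a$ or $\ell_a{\triangleleft}_{ab}$, and $y_0y_1$ is in the list.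
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The shift $X_A$ is mixing with $\lambda_A=1+2\sqrt2$, and $\phi$ is an automorphism of entropy zero by Lemmas~\ref{lem:auto} and~\ref{lem:entropy}. By \eqref{eq:krieger} and Lemma~\ref{lem:flux}, $S(e_{R_a})=e_{R_a}$. Compare now $U_a$ and $\phi'(U_a)$ as unions of five $1$-rays, listed by the word at positions $0,1$:
\[
\begin{array}{l@{\qquad}ccccc}
U_a:&\ell_a\ell_a&\ell_a{\triangleleft}_{a0}&\ell_a{\triangleleft}_{a1}&\ell_a{\triangleright}_{a0}&\ell_a{\triangleright}_{a1}\\[2pt]
\phi'(U_a):&\ell_a\ell_a&\ell_a{\triangleleft}_{a0}&\ell_a{\triangleleft}_{a1}&{\triangleleft}_{a0}\rho_0&{\triangleleft}_{a1}\rho_1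
\end{array}
\]
Three rays are common. The two rays lost both end at $R_a$, and the two rays gained end at $R_0$ and $R_1$. The class of a $1$-beam $U$ is $v_{U,1}A^{-1}$, so
\[
\bigl(S(e_{L_a})-e_{L_a}\bigr)A=(e_{R_0}+e_{R_1})-2e_{R_a}=e_{R_{1-a}}-e_{R_a}=-(-1)^a\alpha_R .
\]
Since $\alpha_RA=\alpha_R$ by \eqref{eq:anti} and $A$ is invertible, $S(e_{L_a})=e_{L_a}-(-1)^a\alpha_R$. Thus $S=1+N$ with
\[
N(e_{L_0})=-\alpha_R,\qquad N(e_{L_1})=\alpha_R,\qquad N(e_{R_0})=N(e_{R_1})=0 .
\]
So $N\neq0$, and $N^2=0$ because $N(\alpha_R)=0$. From $(1+jN)(1+kN)=1+(j+k)N$ we get $s_A(\phi^k)=S^k=1+kN$ for all $k\in\mathbb Z$. Hence $s_A(\phi^k)(e_{L_0})=e_{L_0}-k\alpha_R$, which differs from $e_{L_0}\in\Delta_A$ for every $k\neq0$.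
\end{proof}

\begin{remark}\label{rem:planes}
On the symmetric plane $N$ vanishes, so $S=1$. On the antisymmetric plane $S(\alpha_L)=\alpha_L-2\alpha_R$ and $S(\alpha_R)=\alpha_R$, so $S=\delta_A^{-1}$ there by \eqref{eq:anti}. In view of Example~\ref{ex:shift}, the symmetric plane cannot distinguish $\phi$ from the identity, and the antisymmetric plane cannot distinguish it from the right shift.
\end{remark}

\section{Products and polynomial growth}\label{sec:products}

In Theorem~\ref{thm:main} the norm of $s_A(\phi^k)=1+kN$ grows linearly. Dimension actions are multiplied tensorially on product shifts, while entropies are added, so products give longer Jordan blocks at no cost in entropy.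

\begin{theorem}\label{thm:products}
For every $d\ge1$ there are a mixing shift of finite type $Y$ of positive entropy, with dimension representation $s$, and commuting automorphisms $\phi_1,\dots,\phi_d$ of $Y$ generating a copy of $\mathbb Z^d$ in which every element has zero entropy and no nontrivial element is inert. Moreover, for $\Phi=\phi_1\cdots\phi_d$ the map $s(\Phi)$ is unipotent with
\[
(s(\Phi)-1)^d\neq0=(s(\Phi)-1)^{d+1},
\]
so $\|s(\Phi)^k\|$ grows exactly like $k^d$.
\end{theorem}

\begin{proof}
Let $A$, $\phi$, $S=1+N$ be as in Section~\ref{sec:example} and let $Y=X_A^d$ with the product shift. Reading a point of $Y$ as a sequence of $d$-tuples of edges identifies $Y$ with the edge shift of the Kronecker power $A^{\otimes d}$. This matrix is invertible, it is primitive because $(A^{\otimes d})^2=(A^2)^{\otimes d}$ is positive, and the entropy is $d\log\lambda_A>0$. Let $\phi_i$ act as $\phi$ on the $i$-th factor and as the identity on the others. The $\phi_i$ commute, and $\prod_i\phi_i^{k_i}=\phi^{k_1}\times\dots\times\phi^{k_d}$ has entropy $\sum_ih_{\mathrm{top}}(\phi^{k_i})=0$.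

A product of $m$-rays is an $m$-ray whose terminal vertex is the tuple of terminal vertices. Hence a product of $m$-beams $U_1,\dots,U_d$ is an $m$-beam with vector $\bigotimes_iv_{U_i,m}$ and class $\bigotimes_i\theta(U_i)$. Apply this to $0$-rays $U_i$, whose products have as classes the standard basis of $(\mathbb Q^4)^{\otimes d}$, and to their images $\phi^{k_i}(U_i)$, regarded as $m$-beams for a common large $m$. By \eqref{eq:krieger},
\begin{equation}\label{eq:tensor}
s\Bigl(\prod_i\phi_i^{k_i}\Bigr)=\bigotimes_i(1+k_iN)=\sum_{I\subseteq\{1,\dots,d\}}\Bigl(\prod_{i\in I}k_i\Bigr)N_I ,
\end{equation}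
where $N_I$ is the tensor product with $N$ in the slots $i\in I$ and $1$ in the others. The maps $1$ and $N$ are linearly independent, so the $2^d$ maps $N_I$ are linearly independent. The coefficient of $N_{\{i\}}$ in \eqref{eq:tensor} is $k_i$, so \eqref{eq:tensor} equals $1=N_\emptyset$ only if all $k_i$ vanish. Thus $\prod_i\phi_i^{k_i}$ is not inert, and in particular is not the identity, unless $(k_1,\dots,k_d)=0$; the group generated is $\mathbb Z^d$.

By \eqref{eq:tensor}, $\widetilde N=s(\Phi)-1$ is the sum of the $N_I$ over nonempty $I$. Since $N^2=0$, we have $N_IN_{I'}=N_{I\cup I'}$ if $I\cap I'=\emptyset$ and $N_IN_{I'}=0$ otherwise. So $\widetilde N^{\,j}$ is the sum of $N_{I_1\cup\dots\cup I_j}$ over ordered $j$-tuples of pairwise disjoint nonempty subsets of $\{1,\dots,d\}$. For $j=d$ these tuples are the $d!$ orderings of the singletons, so $\widetilde N^{\,d}=d!\,N^{\otimes d}\neq0$, and for $j=d+1$ there are none. Finally, \eqref{eq:tensor} with all $k_i=k$ gives $s(\Phi)^k=k^dN^{\otimes d}+O(k^{d-1})$, so $\|s(\Phi)^k\|/k^d\to\|N^{\otimes d}\|>0$.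
\end{proof}

\section{A condition on the characteristic polynomial}\label{sec:positive}

The matrix of Section~\ref{sec:example} has the repeated factor $(t-1)^2$ in its characteristic polynomial. The next result, which extends (F2), shows that this is what leaves room for the example.

\begin{theorem}\label{thm:positive}
Let $A$ be irreducible and let $\phi\in\operatorname{Aut}(\sigma_A)$ have $h_{\mathrm{top}}(\phi)=0$. Let $p$ be the minimal polynomial of $\lambda_A$ over $\mathbb Q$, and write $\chi_A(t)=t^j\,p(t)\,q(t)$ with $q$ monic and $q(0)\neq0$.
\begin{enumerate}
\item[(1)] $s_A(\phi)$ is the identity on $\ker p(\delta_A)\subset\mathcal R_A$.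
\item[(2)] Suppose that \textup{(a)} every irreducible factor of $q$ is one of $t-1$, $t+1$, $t^2+t+1$, $t^2+1$, $t^2-t+1$, and \textup{(b)} no irreducible factor of $q$ is repeated. Then $\phi^{12}$ is inert. If $q=1$, then $\phi$ is inert.
\end{enumerate}
\end{theorem}

\begin{proof}
Let $A$ be $n\times n$ and $S=s_A(\phi)$. The space $\mathbb Q^n$ is the direct sum of $\mathcal R_A$, on which $A$ is invertible, and $\ker A^n$, on which it is nilpotent. So $\delta_A$ has characteristic polynomial $pq$ on $\mathcal R_A$.

Both parts rest on one observation. Let $g$ be a monic irreducible factor of $pq$ of multiplicity one, and put $V_g=\ker g(\delta_A)$ and $K_g=\mathbb Q[t]/(g)$. On the $g$-primary component of $\mathcal R_A$ the map $\delta_A$ has characteristic polynomial $g$, so by the Cayley--Hamilton theorem this component is $V_g$, and $\dim_{\mathbb Q}V_g=\deg g$. With $t$ acting as $\delta_A$, the space $V_g$ is thus one-dimensional over the field $K_g$. As $S$ commutes with $\delta_A$, it preserves $V_g$ and is $K_g$-linear there. So $S$ acts on $V_g$ as multiplication by some $\kappa_g\in K_g$.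

(1) We have $h_{\mathrm{top}}(\phi^{-1})=h_{\mathrm{top}}(\phi)=0$ and $\lambda_{\phi^{-1}}=\lambda_\phi^{-1}$. Fact (F1) applied to $\phi$ and to $\phi^{-1}$ gives $\lambda_\phi=1$. This is the only use of the entropy hypothesis. Since $\lambda_A$ is a simple root of $\chi_A$, the factor $p$ has multiplicity one in $pq$. Choose $u\in\mathbb Q[t]$ representing $\kappa_p$, so that $S=u(\delta_A)$ on $V_p$ and hence on $V_p\otimes\mathbb R$, the kernel of $p(\delta_A)$ on $\mathcal R_A\otimes\mathbb R$. This kernel contains the Perron line, on which $u(\delta_A)$ is the scalar $u(\lambda_A)$. So $u(\lambda_A)=\lambda_\phi=1$, the minimal polynomial $p$ divides $u-1$, and $S=1$ on $V_p$.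

(2) By (b), and since $p\nmid q$, all irreducible factors of $pq$ have multiplicity one. Therefore $\mathcal R_A=V_p\oplus\bigoplus_gV_g$, the sum running over the irreducible factors $g$ of $q$. If $q=1$, then $\mathcal R_A=V_p$ and $\phi$ is inert by (1). In general it suffices to show that $\kappa_g^{12}=1$ for each $g$.

Commutation with $\delta_A$ puts no restriction on $\kappa_g$, so we use that $S$ preserves $\Delta_A$. The five polynomials in (a) are the cyclotomic polynomials of orders $1,2,3,4,6$, and each divides $t^{12}-1$. Hence $\delta_A^{12}=1$ on $V_g$. If $v\in\Delta_A\cap V_g$, then $vA^k\in\mathbb Z^n$ for all large $k$, and taking $k$ divisible by $12$ gives $v\in\mathbb Z^n$. So $\Lambda_g=\Delta_A\cap V_g$ equals $\mathbb Z^n\cap V_g$, a finitely generated free abelian group that spans $V_g$. Both $S$ and $S^{-1}$ preserve $\Delta_A$ and $V_g$, hence $\Lambda_g$, so they have integer matrices in a basis of $\Lambda_g$. By the Cayley--Hamilton theorem $\kappa_g$ and $\kappa_g^{-1}$ are roots of monic integer polynomials; that is, $\kappa_g$ is a unit of the ring of integers of $K_g$. This field is $\mathbb Q$, $\mathbb Q(i)$ or $\mathbb Q(\sqrt{-3})$, and the unit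 groups consist of the second, fourth and sixth roots of unity respectively. So $\kappa_g^{12}=1$, and $s_A(\phi^{12})=S^{12}=1$.
\end{proof}

\begin{remark}[the hypotheses]\label{rem:hyp}
The polynomial $\det(I-tA)$ is $pq$ with its coefficients in reverse order, so it is irreducible exactly when $q=1$; that case is (F2). In Example~\ref{ex:swap}, $p=t-3$, $q=t-1$ and $\kappa_q=-1$, so passing to a power is necessary in general. Hypothesis (b) cannot be dropped while (a) is kept: in Section~\ref{sec:example}, $p=t^2-2t-7$ and $q=(t-1)^2$, so (a) holds, (b) fails, and no nonzero power of $\phi$ is inert. There $\ker p(\delta_A)$ is the symmetric plane, and Remark~\ref{rem:planes} agrees with part (1). Hypothesis (a) is used twice, to make $\Delta_A\cap V_g$ finitely generated and to make the unit group finite. The second step breaks down already for the cyclotomic polynomial of order $5$, whose field contains the unit $(1+\sqrt5)/2$ of infinite order.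
\end{remark}

\section{Sublinear coding radius}\label{sec:speed}

The radius of $\phi^k$ as a block code measures how far information travels in $k$ steps, and it is at most linear in $k$. If $\phi^k$ has radius $r_k$, then a column of length $T$ of $\phi^k$ is determined by $2M+1+2r_kT$ edges, so $k\,h_{\mathrm{top}}(\phi)=h_{\mathrm{top}}(\phi^k)\le2r_k\log E$, with $E$ the number of edges. Thus the condition $\liminf r_k/k=0$ is a strengthening of zero entropy. Under it the eigenvalues of the dimension action are controlled completely.

\begin{theorem}\label{thm:speed}
Let $A$ be irreducible and $\phi\in\operatorname{Aut}(\sigma_A)$. Suppose that for each $k\ge1$ the maps $\phi^k$ and $\phi^{-k}$ are block codes of radius at most $r_k$, with $\liminf_{k\to\infty}r_k/k=0$. Then all eigenvalues of $s_A(\phi)$ are roots of unity. Consequently, for such $\phi$, some $\phi^k$ with $k\neq0$ is inert if and only if $s_A(\phi)$ is diagonalizable over $\mathbb C$.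
\end{theorem}

The proof uses Kronecker's theorem: if all complex roots of a monic polynomial with integer coefficients are nonzero and of modulus at most $1$, then they are roots of unity. So two things must be bounded, the size of $s_A(\phi)^k$ and its denominators. The second is not automatic, because $\Delta_A$ need not be finitely generated; for example $\delta_A^{-1}$ has eigenvalue $1/2$ when $A=(2)$. Lemma~\ref{lem:beam} bounds both by an exponential in $r_k$.

\begin{proof}
Let $A$ be $n\times n$, let $S=s_A(\phi)$ act on $\mathcal R_A$, and take the $r_k$ to be nonnegative integers. The vectors $u_i=e_iA^n$ span $\mathcal R_A$. For each vertex $i$ choose a $0$-ray $U_i$ with terminal vertex $i$, which exists by irreducibility; its class is $\delta_A^{-n}(u_i)$. By Lemma~\ref{lem:beam}, $\phi^k(U_i)$ is an $r_k$-beam whose vector $v=v(i,k)\in\mathbb Z_{\ge0}^n$ has coordinate sum at most $E^{2r_k}$, and its class is $\delta_A^{-r_k-n}(vA^n)$. Since $S$ commutes with $\delta_A$, formula \eqref{eq:krieger} gives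
\begin{equation}\label{eq:Sk}
S^k(u_i)=\delta_A^{-r_k}\bigl(vA^n\bigr).
\end{equation}
Let $\kappa\in\mathbb C$ be an eigenvalue of $S$; it is nonzero because $S$ is invertible.

\emph{Size.} Use the norm $\|v\|=\sum_j|v_j|$ on $\mathbb C^n$ and the associated operator norm on $\mathcal R_A\otimes\mathbb C$. By \eqref{eq:Sk}, $\|S^k(u_i)\|\le C_0\gamma^{\,r_k}$ with $\gamma=E^2\max(1,\|\delta_A^{-1}\|)$ and $C_0$ the norm of $v\mapsto vA^n$ on $\mathbb C^n$. Some of the $u_i$ form a basis of $\mathcal R_A$, so $\|S^k\|\le C\gamma^{\,r_k}$ with $C$ independent of $k$. From $|\kappa|^k\le\|S^k\|$ we get $\log|\kappa|\le(\log C+r_k\log\gamma)/k$. Letting $k\to\infty$ along a subsequence with $r_k/k\to0$ gives $|\kappa|\le1$.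

\emph{Denominators.} Let $\Lambda=\mathbb Z^n\cap\mathcal R_A$, a finitely generated free abelian group that spans $\mathcal R_A$. The map $\delta_A$ preserves $\Lambda$, so it has an integer matrix in a basis of $\Lambda$; let $D\ge1$ be the absolute value of its determinant. Then $D\delta_A^{-1}$ is, up to sign, the adjugate matrix and preserves $\Lambda$. As $vA^n\in\Lambda$, formula \eqref{eq:Sk} shows $D^{r_k}S^k(u_i)\in\Lambda$. The $u_i$ lie in $\Lambda$ and span $\mathcal R_A$, so there is an integer $c\ge1$ with $c\Lambda\subseteq\sum_i\mathbb Zu_i$. Hence $cD^{r_k}S^k$ maps $\Lambda$ into itself, and its eigenvalue $cD^{r_k}\kappa^k$ is an algebraic integer. Let $K=\mathbb Q(\kappa)$, a number field, and let $\nu$ be the valuation at a nonzero prime ideal of its ring of integers. Then $\nu(c)+r_k\nu(D)+k\,\nu(\kappa)\ge0$. Dividing by $k$ and passing to the same subsequence gives $\nu(\kappa)\ge0$. This holds at every prime ideal, so $\kappa$ is an algebraic integer.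

The characteristic polynomial of $S$ is monic, and its coefficients are rational and are algebraic integers, hence integers. Its roots are nonzero and of modulus at most $1$, so they are roots of unity by Kronecker's theorem.

Choose $k>0$ with $\kappa^k=1$ for all eigenvalues $\kappa$. If $S$ is diagonalizable over $\mathbb C$, then $S^k=1$ and $\phi^k$ is inert. Conversely, if $S^k=1$ for some $k\neq0$, then the minimal polynomial of $S$ divides $t^{|k|}-1$, which has distinct roots, so $S$ is diagonalizable.
\end{proof}

\begin{remark}\label{rem:speed}
The automorphism of Theorem~\ref{thm:main} satisfies the first conclusion of Theorem~\ref{thm:speed} but not its hypothesis. Let $x=\cdots\ell_0\ell_0\,{\triangleright}_{00}\,\rho_0\rho_0\cdots$ with the head at position $-k$, and let $x'$ be the constant point $\rho_0$. These agree on $(-k,\infty)$, but $\phi^k(x)_0={\triangleright}_{00}$ and $\phi^k(x')_0=\rho_0$. So $\phi^k$ is not a block code of radius less than $k$.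
\end{remark}

The examples in Theorems~\ref{thm:main} and~\ref{thm:products} have a unipotent, non-semisimple action on the dimension group. We do not determine whether a zero-entropy automorphism of an irreducible shift of finite type can have an eigenvalue of $s_A(\phi)$ that is not a root of unity.

\begin{thebibliography}{9}

\bibitem{LindMarcus}
Lind and Marcus, \emph{An Introduction to Symbolic Dynamics and Coding}.

\bibitem{Schmieding}
Scott Schmieding, \emph{Automorphisms of the shift: Lyapunov exponents, entropy, and the dimension representation}, arXiv:1803.04060 (2018).

\end{thebibliography}
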